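# Integer distance sets in a ball

## 1. The line, and some sets that try to beat it

Let $|\cdot|$ be the Euclidean norm, $B_k(0,X)\subset\mathbb R^k$ the closed ball of radius $X$ about the origin, and $\mathbb N=\{1,2,3,\dots\}$.

**Definition.** An *integer distance set* is a set in $\mathbb R^k$ such that $|p-q|\in\mathbb N$ for all distinct $p,q$ in it. $I_k(X)$ is the largest size of an integer distance set in $B_k(0,X)$. For $k\ge 2$, $N_k(X)$ is the largest size of a *non-collinear* one.

How large is $I_k(X)$ when $k$ is fixed and $X\to\infty$? The first guess comes from spacing points by $1$ along a diameter, which gives $\lfloor 2X\rfloor+1$ points. No collinear set does better. If $A$ is collinear with at least two points and $a$ is an extreme point of it, then every point of $A$ is $a+je$ for one unit vector $e$ and an integer $0\le j\le 2X$. So the guess is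
$$I_k(X)=\lfloor 2X\rfloor+1 ,$$
and for $k=1$ it is correct.

Now test it for $k\ge2$. For small $X$ it fails: the equilateral triangle of side $1$ has circumradius $1/\sqrt3$, and at $X=1/\sqrt3$ the formula gives only $2$. More generally, the $k+1$ points $\frac{s}{\sqrt2}e_i\in\mathbb R^{k+1}$ form a regular simplex of side $s$, whose vertices are at distance $R=s\sqrt{k/(2(k+1))}$ from the centroid. Take $s=\lfloor k/\sqrt2\rfloor$. Then $2R<s\sqrt2\le k$, so the line gives at most $k$ points in a ball of radius $R$, and the simplex gives $k+1$. Hence the guess can hold only for $X\ge X_0(k)$, with $X_0(k)$ growing at least linearly in $k$.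

For larger $X$ the competitors look weak. The points $(\pm3,\pm4)$ and the origin have mutual distances $5,6,8,10$: five points in a ball of radius $5$, against $11$ on the line. Next, put one point at $(0,12)$ and ask for many points $(x,0)$ with $x\in\mathbb Z$ at integer distance $y$ from it. We need $y^2-x^2=144$, that is, $(y-x)(y+x)=144$ with both factors even, so $\frac{y-x}2\cdot\frac{y+x}2=36$. The nine divisors of $36$ give exactly $x\in\{0,\pm5,\pm9,\pm16,\pm35\}$. That makes ten points in a ball of radius $35$, against $71$ on the line. What limits this example is a divisor function, and divisor functions are tiny.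

Here is the background. For $k=2$, $I_2(X)=O(X)$ (Solymosi). For $k\ge3$, the distinct distances bound of Solymosi and Vu gives $I_k(X)=O_k\big(X^{\frac{k+1}2-\frac1{2(k+1)}}\big)$. The conjecture, taken from Ritesh Goenka, Kenneth Moore, "Point sets avoiding near-integer distances", arXiv:2605.06621 (2026), is that $I_k(X)=O_k(X)$ for every fixed $k\ge3$, hence $I_k(X)=\Theta_k(X)$. It is true, and for large $X$ the first guess is exactly right, because non-collinear sets are far smaller than the line.

**Theorem 1.** For $k\ge2$, $\varepsilon>0$ and $X\ge1$: $N_k(X)\le C(k,\varepsilon)\,X^{1/3+\varepsilon}$.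

**Corollary 2.** For every $k\ge1$, $I_k(X)=O_k(X)$, hence $I_k(X)=\Theta_k(X)$. Moreover there is $X_0(k)$ such that for $X\ge X_0(k)$ we have $I_k(X)=\lfloor2X\rfloor+1$, and the extremal sets are exactly the sets $\{a+je:0\le j\le\lfloor2X\rfloor\}\subset B_k(0,X)$ with $|e|=1$.

**Complement 3.** (a) For $k\ge2$, $N_k(X)\ge X^{(\log2+o(1))/\log\log X}$. (b) In $\mathbb R^4$ there are, for $X\to\infty$ along a sequence, integer distance sets in $B_4(0,X)$ with $X^{(\frac13\log2+o(1))/\log\log X}$ points, at most $6$ of which lie on any hyperplane.

**Proof of Corollary 2 from Theorem 1.** A collinear set has at most $\lfloor2X\rfloor+1$ points by the argument above, with equality if and only if all $j$ with $0\le j\le\lfloor2X\rfloor$ occur. If $A$ is non-collinear, then $k\ge2$, and Theorem 1 with $\varepsilon=1/6$ gives $|A|\ll_kX^{1/2}$, which is $O_k(X)$ for $X\ge 1$ and less than $\lfloor2X\rfloor+1$ for large $X$. The lower bound $\lfloor2X\rfloor+1$ comes from a diameter. $\square$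

Complement 3 is not needed for the conjecture and is proved in Section 9. Theorem 1 occupies Sections 2 to 8. Throughout, $A\subset B_k(0,X)$ is a non-collinear integer distance set and $X\ge1$. All distances in $A$ are at most $2X$, and $A$ is finite, being bounded with points at mutual distance at least $1$. We write $d(n)$ for the number of positive divisors of $n$ and use the divisor bound $d(n)\ll_\varepsilon n^\varepsilon$.

## 2. The divisor bound on a single line

The example with the point $(0,12)$ is the general case: one point off a line limits the number of points on it.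

**Lemma 4 (lines).** For every line $\ell$, $|A\cap\ell|\ll_\varepsilon X^\varepsilon$.

**Proof.** Suppose $a\ne b$ lie in $A\cap\ell$, and take $p\in A\setminus\ell$, which exists because $A$ is non-collinear. Put $\sigma=|b-a|$, $e=(b-a)/\sigma$, $c=|p-a|$ and $g=(p-a)\cdot e$. A point $x\in A\cap\ell$ is $x=a+se$ with $|s|=|x-a|$, so $s\in\mathbb Z$, and
$$|x-p|^2=s^2-2sg+c^2 .$$
Taking $x=b$, $s=\sigma$, we see that $M:=2\sigma g$ is an integer. Complete the square after multiplying by $4\sigma^2$:
$$(2\sigma|x-p|)^2-(2\sigma s-M)^2=4\sigma^2(c^2-g^2)=:n .$$
Indeed, the left side is $4\sigma^2(s^2-2sg+c^2)-4\sigma^2s^2+8\sigma^2sg-4\sigma^2g^2$. So $n$ is an integer. It is positive because $c^2-g^2$ is the squared distance of $p$ from $\ell$, and $n\le4(2X)^2(2X)^2=64X^4$. The integers $2\sigma|x-p|-(2\sigma s-M)$ and $2\sigma|x-p|+(2\sigma s-M)$ have positive product $n$ and positive sum $4\sigma|x-p|$, so both are positive. The first is a divisor of $n$. It determines the second, and their difference determines $s$. Hence $|A\cap\ell|\le d(n)\ll_\varepsilon X^\varepsilon$. $\square$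

## 3. Rational coordinates, and why $m+1$ distances are too few

**Step: integral coordinates.** The purpose is to turn $A$ into a set of integer points even when its Euclidean coordinates are irrational. Translate so that $p_0=0\in A$. Let $E$ be the linear span of $A$ and $m=\dim E$, so $2\le m\le k$, and choose $p_1,\dots,p_m\in A$ forming a basis of $E$. On $E$ use the linear coordinates $u_i(x)=2x\cdot p_i$, $1\le i\le m$. For $x\in A$,
$$u_i(x)=|x|^2+|p_i|^2-|x-p_i|^2\in\mathbb Z,\qquad |u_i(x)|\le2\cdot2X\cdot2X=8X^2. \tag{1}$$
Let $H=(2p_i\cdot p_j)_{i,j}$. By (1) it is an integer matrix, and it is symmetric and positive definite. If $x=\sum c_jp_j$, then $u=Hc$ and $|x|^2=\frac12c^THc$, so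
$$|x|^2=q(u),\qquad q(u)=\tfrac12u^TH^{-1}u , \tag{2}$$
a positive definite quadratic form with *rational* coefficients. Let $S\subset\mathbb Z^m$ be the image of $A$ and $P_i\in S$ the image of $p_i$ (so $P_0=0$), and put $f_a(u)=q(u-a)$. For $u,a\in S$, the number $f_a(u)$ is the square of an integer in $[0,2X]$.

For example, for the unit triangle $0,\ p_1=(1,0),\ p_2=(\frac12,\frac{\sqrt3}2)$ we get
$$H=\begin{pmatrix}2&1\\1&2\end{pmatrix},\qquad q(u)=\tfrac13(u_1^2-u_1u_2+u_2^2),\qquad P_1=(2,1),\quad P_2=(1,2),$$
and $q(P_1)=\frac13(4-2+1)=1$. The $\sqrt3$ has disappeared.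

**The count one tries first.** The $m+1$ distances $|x-p_0|,\dots,|x-p_m|$ are integers in $[0,2X]$ and they determine $x$, by (1). This gives $|A|\le(2X+1)^{m+1}$, which is hopeless, but we have used little. The points $(u,y)$ with $y_i=|x-p_i|$ are integer points on the variety $y_i^2=q(u-P_i)$ in $\mathbb A^{2m+1}$, and there is a uniform tool for integer points on varieties. In Section 5 we shall prove that the integer points of size $\le B$ on a geometrically irreducible variety of dimension $r$ and degree $D$ lie on $O(B^{rD^{-1/r}+\varepsilon})$ hypersurface sections of bounded degree. So the dimension can be lowered step by step, at a price in the number of pieces. Take $m=2$. The surface has dimension $2$ and degree $2^3=8$ (by Section 6, where its irreducibility is also proved), and $B=8X^2$. The price is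
$$B^{2/\sqrt8+\varepsilon}\ll X^{\sqrt2+2\varepsilon}$$
curves. This is where the attempt stops: the number of curves alone already exceeds $X$, and with a fixed number of reference points the degree is fixed, so the exponent stays away from $0$.

**The way past it.** It is tempting to stop at $m+1$ reference points because they determine $x$; any further distance is a function of the first $m+1$. But as a function of $u$ it is $\sqrt{q(u-a)}$, which is algebraic and not polynomial. Using it as a new coordinate *doubles the degree* of the variety, while the new coordinate is still an integer of size at most $2X$. With $t$ reference points the degree becomes $2^t$ times the original, and the exponent $r\,D^{-1/r}\le r2^{-t/r}$ tends to $0$ as $t$ grows. The surplus points are taken from $S$ itself; if $S$ does not have them, then $S$ is small and there is nothing to prove.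

Three things have to be done. We need the tool with constants that depend only on dimension and degree (Sections 4 and 5), because the variety now depends on the unknown set $A$. We need the cover by all these square roots to stay irreducible (Section 6); this is where positive definiteness and $r\ge2$ enter. And we need a separate argument for curves (Section 7), where irreducibility can genuinely fail.

## 4. Degrees, Galois conjugate components, projections

Varieties are identified with their sets of $\mathbb C$-points. A closed set in $\mathbb A^n$ is *over $\mathbb Q$* if it is defined by polynomials with rational coefficients. It is *$\mathbb Q$-irreducible* if it is not a union of two smaller closed sets over $\mathbb Q$, and *geometrically irreducible* if it is irreducible over $\mathbb C$. For example, $\{x^2-2y^2=0\}\subset\mathbb A^2$ is $\mathbb Q$-irreducible, but over $\mathbb C$ it is two lines, and its only rational point is their intersection. The *degree* of an irreducible variety of dimension $r$ is its number of intersection points with a general linear space of codimension $r$. The degree of a closed set is the sum of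 the degrees of its irreducible components, *of all dimensions*; thus a line together with a point off it has degree $2$. In particular a closed set over $\mathbb Q$ of degree $d$ has at most $d$ $\mathbb Q$-irreducible components. We use these textbook facts.

1. Bézout's inequality: $\deg(V\cap Z)\le\deg V\deg Z$. Also $\deg(V\times\mathbb A^t)=\deg V$.
2. The closure of a linear projection of $V$ has degree $\le\deg V$.
3. If $V$ is irreducible and the center of a linear projection $\pi$ is disjoint from the projective closure $\overline V$, then $\pi$ is finite on $V$ and $\deg V=\deg(V\to\pi(V))\cdot\deg\pi(V)$.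
4. An irreducible projective variety of degree $d$ and dimension less than that of the ambient space lies on a hypersurface of degree $\le d$ (the cone over a generic projection to a hypersurface).

**(G)** Let $V$ over $\mathbb Q$ be $\mathbb Q$-irreducible of degree $d$ but not geometrically irreducible. Galois permutes the geometric components transitively, so a rational point, which lies on one of them, lies on all. Their intersection is defined over $\mathbb Q$, has dimension $<\dim V$, and by Bézout has degree $\le d^d$. In particular, such a curve has at most $d^d$ rational points. In the same way, a $\mathbb Q$-irreducible variety of dimension $0$ is one Galois orbit and has at most one rational point.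

The next lemma reduces to hypersurfaces. A generic projection would do, but we need integer coefficients of *bounded* size.

**Lemma 5 (projection).** Let $V\subset\mathbb A^n$ be a geometrically irreducible variety over $\mathbb Q$ of dimension $r$, $1\le r\le n-1$, and degree $D$. There is a linear map $\pi:\mathbb A^n\to\mathbb A^{r+1}$ with integer coefficients of size $O_{n,D}(1)$ whose restriction to $V$ is finite and birational onto a hypersurface $\pi(V)$ of degree $D$.

**Proof.** If $r=n-1$, take the identity. Let $r\le n-2$. We project along one direction $c$ at a time.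

**Step 1: a small good direction.** Fix a smooth point $v\in V(\mathbb C)$ and let $C_v\subset\mathbb P^{n-1}$ be the closure of $\{[w-v]:w\in V\setminus\{v\}\}$. It is irreducible, of dimension $\le r\le n-2$, and of degree $\le D$ by fact 2. By fact 4 it lies on a hypersurface $h=0$, where $h$ is a form of degree between $1$ and $D$. A nonzero polynomial of degree $\le D$ does not vanish on all of $\{0,\dots,D\}^n$, so there is $c$ in this grid with $h(c)\ne0$. Then $c\ne0$ and $[c]\notin C_v$.

**Step 2: what $C_v$ contains.** It contains every point at infinity of $\overline V$: such a point is a limit of $[w]$ with $w\in V$, $|w|\to\infty$, and $[w-v]$ has the same limit. It contains every direction in $T_vV$, since tangent directions at a smooth point are limits of secants. So $[c]$ is neither at infinity on $\overline V$ nor tangent to $V$ at $v$.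

**Step 3: projecting along $c$.** Choose $j$ with $c_j\ne0$ and let $\pi_c(x)=(c_jx_i-c_ix_j)_{i\ne j}$, a linear map to $\mathbb A^{n-1}$ with kernel $\mathbb Cc$. Since $[c]\notin\overline V$, $\pi_c|_V$ is finite by fact 3, so $\pi_c(V)$ is closed. The fiber over $\pi_c(v)$ is $V\cap(v+\mathbb Cc)$. As a set it is $\{v\}$, because $[w-v]\ne[c]$ for $w\in V\setminus\{v\}$. It is reduced, because $c\notin T_vV$. So modulo the maximal ideal at $\pi_c(v)$, the stalk of $(\pi_c)_*\mathcal O_V$ is $\mathbb C$, generated by $1$. By Nakayama, $\mathcal O_{\pi_c(V)}\to(\pi_c)_*\mathcal O_V$ is surjective at $\pi_c(v)$. It is injective since $V\to\pi_c(V)$ is dominant. Hence $\pi_c|_V$ is birational onto $\pi_c(V)$, which is geometrically irreducible over $\mathbb Q$, of dimension $r$, and of degree $D$ by fact 3. Iterate $n-1-r$ times. $\square$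

## 5. The determinant method

Here is the mechanism in the smallest case. Let $F(x,y)=0$ be an irreducible curve of degree $D\ge2$, and take three integer points on it in $[-B,B]^2$ that are congruent modulo a prime $p$ with $p\nmid\partial F/\partial y$ there. Near them $y$ is a $p$-adic power series in $x$. So, relative to a fixed point of the class, the points are $(p\tau,\ c_1p\tau+c_2p^2\tau^2+\cdots)$, and column operations show that the determinant with rows $(1,x,y)$ is divisible by $p^{0+1+2}=p^3$. Its absolute value is at most $6B^2$. If $p^3>6B^2$, it is $0$, so the points of the class are collinear. Thus $O(p)=O(B^{2/3})$ lines suffice, except for points where the derivative is divisible by $p$. Using more monomials than $1,x,y$ improves $2/3$ to $1/D+\varepsilon$. For curves this exponent is the right one in general: $y=x^D$ has $2\lfloor B^{1/D}\rfloor+1$ integer points in $[-B,B]^2$.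

**Proposition 6 (determinant method).** Let $V\subset\mathbb A^n$ be geometrically irreducible over $\mathbb Q$, of dimension $r$, $1\le r\le n-1$, and degree $D$. Let $\varepsilon>0$, $B\ge2$. The integer points of $V$ in $[-B,B]^n$ are covered by $O_{n,D,\varepsilon}(B^{rD^{-1/r}+\varepsilon})$ hypersurfaces over $\mathbb Q$ of degree $O_{n,D,\varepsilon}(1)$, none containing $V$. In particular, if $r=1$ there are $O_{n,D,\varepsilon}(B^{1/D+\varepsilon})$ such points.

**Proof.** The last sentence follows from the first by Bézout: each hypersurface meets the curve $V$ in $O(1)$ points. All constants below depend only on $n,D,\varepsilon$.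

**Step 0: reduction to a hypersurface.** Apply Lemma 5. Integer points in $[-B,B]^n$ go to integer points in $[-C'B,C'B]^{r+1}$ with $C'=O(1)$, and hypersurfaces not containing $\pi(V)$ pull back to hypersurfaces not containing $V$. So we may assume $n=r+1$ and $V=\{F=0\}$, where $F\in\mathbb Z[x_1,\dots,x_n]$ has coprime coefficients, is irreducible, and has degree $D$. Put $\Sigma=V\cap\mathbb Z^n\cap[-B,B]^n$. Some partial derivative of $F$ is nonzero; number the coordinates so that $F':=\partial F/\partial x_n\ne0$.

**Step 1: the coefficients of $F$ may be assumed small.** This step removes the dependence on $F$. Let $M$ be the number of monomials of degree $\le D$. The matrix $(x^\alpha)_{x\in\Sigma,\,|\alpha|\le D}$ has the coefficient vector of $F$ in its kernel, so its rank is $\le M-1$. If the rank is $\le M-2$, there is a nonzero $G\in\mathbb Q[x]$ of degree $\le D$ that vanishes on $\Sigma$ and is not proportional to $F$. Since $\deg G\le D=\deg F$, it is not divisible by $F$, and the single hypersurface $G=0$ suffices. If the rank is $M-1$, then by Cramer's rule the kernel is spanned by a vector of minors of size $M-1$, which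 are integers of size $O(B^{D(M-1)})$. As $F$ is primitive, this integer vector is an integer multiple of that of $F$, so the coefficients of $F$ are $O(B^{D(M-1)})$. Assume this from now on.

**Step 2: choice of monomials.** We need many monomials that are independent on $V$. Fix a graded monomial order. For $\delta\ge D$ let $\mathcal E$ be the set of monomials of degree $\le\delta$ not divisible by the leading monomial of $F$, which has degree $D$. A nonzero linear combination $G$ of elements of $\mathcal E$ is not divisible by $F$: its leading monomial is in $\mathcal E$, and if $F\mid G$, the leading monomial of $F$ would divide it. For $j\ge D$, the number of elements of $\mathcal E$ of degree $j$ is $\binom{j+r}r-\binom{j-D+r}r\sim\frac{Dj^{r-1}}{(r-1)!}$. So, as $\delta\to\infty$,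
$$s:=|\mathcal E|\sim\frac{D\delta^r}{r!},\qquad\Delta:=\sum_{\alpha\in \mathcal E}|\alpha|\sim\frac{D\,\delta^{r+1}}{(r+1)(r-1)!}.$$
Let $e$ be the minimum of $\sum_{\beta\in J}|\beta|$ over the $s$-element sets $J\subset\mathbb Z_{\ge0}^r$. It will be the power of $p$ that divides the determinant. There are $\binom{j+r-1}{r-1}$ vectors $\beta$ with $|\beta|=j$ and $\binom{\ell+r}r$ with $|\beta|\le\ell$. If $\ell$ is maximal with $\binom{\ell+r}r\le s$, then $\ell\sim D^{1/r}\delta$, and a minimizing $J$ contains all $\beta$ with $|\beta|\le\ell$, so
$$e\ge\sum_{j\le\ell}j\binom{j+r-1}{r-1}\sim\frac{\ell^{r+1}}{(r+1)(r-1)!}\sim\frac{D^{(r+1)/r}\delta^{r+1}}{(r+1)(r-1)!}.$$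
Hence $\limsup_{\delta\to\infty}\Delta/e\le D^{-1/r}$. Fix $\delta=O(1)$ with $e\ge1$ and $\Delta/e\le\theta:=D^{-1/r}+\varepsilon/r$, and put $P=s!\,B^\theta$. If $p>P$, then $p^e>(s!)^eB^{\theta e}\ge s!\,B^\Delta$.

**Step 3: boundedly many primes suffice.** We need, for each point, a prime modulo which $F'$ does not vanish there. The points of $\Sigma$ with $F'=0$ lie on $\{F'=0\}$, which does not contain $V$, since $F'\neq0$ has degree $<D$ (it is empty if $F'$ is a constant). For the other $x\in\Sigma$, Step 1 gives $0<|F'(x)|\ll B^{O(1)}$. Since $\log P\ge\theta\log B$ and $B\ge2$, at most $\kappa=O(1)$ primes exceeding $P$ divide $F'(x)$. Take the first $\kappa+1$ primes exceeding $P$. By Bertrand's postulate they are $\le2^{\kappa+1}P$. Every $x\in\Sigma$ with $F'(x)\ne0$ has $p\nmid F'(x)$ for one of them.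

**Step 4: one residue class.** We show that each class needs one hypersurface. Fix such a $p$ and a class $\xi\in\mathbb F_p^n$ with $F(\xi)=0\ne F'(\xi)$. As $F\bmod p\ne0$, there are at most $Dp^{n-1}=Dp^r=O(P^r)$ such classes. Let $\Sigma_\xi=\{x\in\Sigma:x\equiv\xi\bmod p\}$, suppose it is nonempty, and fix $x^0\in\Sigma_\xi$.

The polynomial $F(x^0+y)$ has constant term $0$, and its coefficient of $y_n$ is the $p$-adic unit $F'(x^0)$. Solving for coefficients degree by degree, one gets a unique $\phi\in\mathbb Z_p[[y_1,\dots,y_r]]$ with $\phi(0)=0$ and $F(x^0+(y',\phi(y')))=0$, where $y'=(y_1,\dots,y_r)$. Let $x=x^0+(y',y_n)\in\Sigma_\xi$. Then $y'\in(p\mathbb Z)^r$ and $y_n\in p\mathbb Z$, so $\phi(y')$ converges and lies in $p\mathbb Z_p$. Both $y_n$ and $\phi(y')$ are roots in $p\mathbb Z_p$ of the one-variable polynomial $F(x^0+(y',\cdot))$, whose derivative at $0$ is $\equiv F'(x^0)\not\equiv0\bmod p$. By Hensel's lemma the root in $p\mathbb Z_p$ is unique, so $y_n=\phi(y')$. Writing $y'=p\tau$ with $\tau\in\mathbb Z^r$, we get for every $\alpha\in\mathcal E$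
$$x^\alpha=\sum_{\beta\in\mathbb Z_{\ge0}^r}p^{|\beta|}\tau^\beta c_{\beta,\alpha},\qquad c_{\beta,\alpha}\in\mathbb Z_p\ \text{ independent of }x. \tag{3}$$

Take $x^{(1)},\dots,x^{(s)}\in\Sigma_\xi$ and consider $\det\big((x^{(i)})^{\alpha}\big)_{i\le s,\,\alpha\in\mathcal E}$. Modulo $p^e$ only the finitely many $\beta$ with $|\beta|<e$ matter in (3), and the matrix is a product of the matrix $(p^{|\beta|}(\tau^{(i)})^\beta)_{i,\beta}$ and the matrix $(c_{\beta,\alpha})_{\beta,\alpha}$. By Cauchy–Binet the determinant is, modulo $p^e$, a sum over $s$-element sets $J$ of terms divisible by $p^{\sum_{\beta\in J}|\beta|}$, hence by $p^e$. So $p^e$ divides this integer. Its absolute value is at most $s!\,B^\Delta<p^e$, so it is $0$. Hence $(x^\alpha)_{x\in\Sigma_\xi,\,\alpha\in\mathcal E}$ has rank $<s$, and some nonzero rational combination $G$ of monomials in $\mathcal E$ vanishes on $\Sigma_\xi$. Its degree is $\le\delta$, and $F\nmid G$ by Step 2.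

In total we have used $O(1)+(\kappa+1)\,O(P^r)=O(B^{r\theta})=O(B^{rD^{-1/r}+\varepsilon})$ hypersurfaces. $\square$

## 6. Surplus distances double the degree

We return to $S$, $q$, $f_a$ of Section 3. The point to settle is that adjoining $\sqrt{f_{a_1}},\dots,\sqrt{f_{a_t}}$ to the function field of $V$ gives degree $2^t$, that is, no product of some of the $f_{a_i}$ is a square.

In the plane this can be seen by hand. Let $m=2$ and $V=\mathbb A^2$. Over $\mathbb C$, $q=\ell_+\ell_-$ with non-proportional linear forms, so $f_a$ is a product of equations of two distinct lines through $a$. If $f_a$ and $f_b$ shared a line, for rational $a\ne b$, then $\ell_\pm(b-a)=0$ for one sign and $q(b-a)=0$, against positive definiteness. So a product of the $f_{a_i}$ is a product of pairwise non-proportional linear polynomials and not a square.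

For general $V$ there is no unique factorization, and we localize at one of the points $a_j$. There $f_{a_j}$ looks like the quadratic form $q|_{T}$ on the tangent space $T$, the other factors are units, and a quadratic form of rank $\ge2$ is not the square of a linear form. Two examples show what is being used. If $q$ were $u_1^2+u_2^2-u_3^2$, then on the plane $V=\{u_2=u_3\}$ through $0$ we would have $f_0=u_1^2$, a square; so definiteness matters. And if $V$ is a line $\{a+sw\}$, then $f_a=q(w)s^2$ is a square over $\mathbb C$; so $r\ge2$ matters.

**Lemma 7.** Let $V\subset\mathbb A^m$ be $\mathbb Q$-irreducible of dimension $r\ge2$ and degree $d$, and let $\eta>0$. Then $S\cap V$ is covered by at most $CX^\eta$ $\mathbb Q$-irreducible closed subvarieties of dimension $\le r-1$ and degree $\le C$, where $C=C(m,d,\eta)$.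

**Proof.** If $V$ is not geometrically irreducible, then by (G) the set $S\cap V$ lies in a closed set over $\mathbb Q$ of dimension $<r$ and degree $\le d^d$, and we cover by its $\mathbb Q$-components. So assume that $V$ is geometrically irreducible.

**Step 1: a bad locus of bounded degree.** We want the reference points to be smooth on $V$. If $r=m$, put $Z=\emptyset$; here $V=\mathbb A^m$ is smooth. If $r<m$, take $\pi$ as in Lemma 5, with $\pi(V)=\{G=0\}$, where $G\in\mathbb Q[z_1,\dots,z_{r+1}]$ is irreducible of degree $d$. Choose a coordinate $z$ with $\partial_zG\ne0$, and put $Z=V\cap\{\partial_zG\circ\pi=0\}$. Since $\partial_zG$ has degree $<d$, it does not vanish on $\pi(V)$. So $\dim Z\le r-1$, and $\deg Z\le d^2$ by Bézout. Let $v\in V\setminus Z$. The hypersurface $\pi(V)$ is smooth, hence normal, at $\pi(v)$. A finite birational morphism is an isomorphism over normal points, so $V$ is smooth at $v$.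

**Step 2: the reference points.** Fix $t=t(r,\eta)\ge1$ with $r2^{-t/r}\le\eta/4$. If $|(S\cap V)\setminus Z|\le t$, cover $S\cap V$ by the at most $d^2$ $\mathbb Q$-components of $Z$ and at most $t$ points. Otherwise pick distinct $a_1,\dots,a_t\in(S\cap V)\setminus Z$.

**Step 3: no product is a square.** Let $K=\mathbb C(V)$. We claim that for every nonempty $I\subset\{1,\dots,t\}$ the function $f_I=\prod_{i\in I}f_{a_i}$ is nonzero and not a square in $K$.

Pick $j\in I$, put $a=a_j$, and let $(\mathcal O,\mathfrak m)$ be the local ring of $V_{\mathbb C}$ at $a$. By Step 1 it is regular of dimension $r$. Let $T=T_aV$; then $\mathfrak m/\mathfrak m^2=T^*$ and $\mathfrak m^2/\mathfrak m^3=\mathrm{Sym}^2T^*$. Since $f_a(u)=q(u-a)$ is a quadratic form in the elements $u_i-(a)_i$ of $\mathfrak m$, where $(a)_i$ is the $i$-th coordinate of $a$, its class in $\mathfrak m^2/\mathfrak m^3$ is $q|_T$. As $V$ is over $\mathbb Q$ and $a$ is rational, $T$ is the complexification of an $r$-dimensional real subspace. On that subspace $q$ is positive definite, so $q|_T$ has rank $r\ge2$. For $i\in I\setminus\{j\}$ we have $f_{a_i}(a)=q(a-a_i)>0$, so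 $f_{a_i}$ is a unit in $\mathcal O$. Thus $f_I=\text{unit}\cdot f_a$, and in particular $f_I\ne0$.

Suppose $f_I=g^2$ with $g\in K$. Then $g$ is integral over $\mathcal O$. A regular local ring is normal, so $g\in\mathcal O$. As $g^2\in\mathfrak m$, also $g\in\mathfrak m$. Comparing classes in $\mathfrak m^2/\mathfrak m^3$, a nonzero multiple of $q|_T$ equals $\bar g^2$ with $\bar g\in T^*$. But $\bar g^2$ has rank $\le1$, a contradiction.

**Step 4: the field has degree $2^t$.** Put $K_i=K(\sqrt{f_{a_1}},\dots,\sqrt{f_{a_i}})$. Suppose $[K_{i-1}:K]=2^{i-1}$. Then the Galois group of $K_{i-1}/K$ is generated by the automorphisms $\sigma_l$ that change the sign of $\sqrt{f_{a_l}}$ only. If $\sqrt{f_{a_i}}\in K_{i-1}$, then $\sigma_l(\sqrt{f_{a_i}})=\pm\sqrt{f_{a_i}}$ for each $l$. Multiplying $\sqrt{f_{a_i}}$ by those $\sqrt{f_{a_l}}$ for which the sign is $-$, we get an element fixed by all $\sigma_l$, hence in $K$, whose square is some $f_I$. This contradicts Step 3. So $[K_i:K]=2^i$, and by induction $[K_t:K]=2^t$.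

**Step 5: the lift and its degree.** Let
$$W=\{(u,y)\in V\times\mathbb A^t:\ y_i^2=f_{a_i}(u),\ 1\le i\le t\}.$$
It is over $\mathbb Q$, since $q$ and the $a_i$ are rational, and its coordinate ring is $R[y]/(y_i^2-f_{a_i})$ with $R=\mathbb Q[V]$. The $K$-algebra $K[y]/(y_i^2-f_{a_i})$ has dimension $2^t$ and maps onto $K_t$, so by Step 4 it is the field $K_t$. Over $\mathbb C$ the coordinate ring of $W$ is a free module over the domain $R_{\mathbb C}$, with basis the squarefree monomials in $y$, hence it embeds in this field. So $W$ is geometrically irreducible, finite over $V$, and of dimension $r$.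

By Bézout, $\deg W\le2^td$. Conversely, a general affine linear $\Lambda\subset\mathbb A^m$ of codimension $r$ meets $V$ in $d$ points avoiding $\prod f_{a_i}=0$, because the zeros of this function on $V$ have dimension $\le r-1$. Above each such point lie exactly $2^t$ points of $W$, so $\Lambda\times\mathbb A^t$ meets $W$ in exactly $2^td$ points, and Bézout gives $\deg W\ge2^td$. Hence $\deg W=2^td$.

**Step 6: covering.** Each $u\in S\cap V$ gives an integer point $(u,\sqrt{f_{a_1}(u)},\dots,\sqrt{f_{a_t}(u)})$ of $W$, with coordinates at most $B:=8X^2$ in absolute value, by (1) and because $2X\le8X^2$. Since $\dim W=r\le m<m+t$, Proposition 6 applies to $W\subset\mathbb A^{m+t}$ with $\eta/4$ in place of $\varepsilon$. These points lie on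
$$O\big(B^{r(2^td)^{-1/r}+\eta/4}\big)=O(B^{\eta/2})=O(X^\eta)$$
hypersurfaces $\Phi\not\supset W$ over $\mathbb Q$ of degree $O(1)$. Each $W\cap\Phi$ has dimension $\le r-1$ and degree $O(1)$, hence $O(1)$ $\mathbb Q$-irreducible components. Since $W\to V$ is finite, the images of these components in $\mathbb A^m$ are closed. They are $\mathbb Q$-irreducible, of dimension $\le r-1$, and of degree $O(1)$ by fact 2, and they cover $S\cap V$. All constants depend only on $m,d,\eta$, because those of Proposition 6 depend only on ambient dimension, degree and $\varepsilon$. $\square$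

**Corollary 8.** For every $\eta>0$, $S$ is covered by at most $CX^\eta$ $\mathbb Q$-irreducible varieties of dimension $\le1$ and degree $\le C$, with $C=C(k,\eta)$.

**Proof.** Start with $V=\mathbb A^m$ and apply Lemma 7, with $\eta/m$ in place of $\eta$, repeatedly to all members of dimension $\ge2$. After at most $m-1$ rounds all dimensions are $\le1$. The degrees stay bounded at each round, so the constants do too, and the number of varieties is $O(X^{(m-1)\eta/m})$. Finally, take the largest constant over $2\le m\le k$. $\square$

## 7. Curves: degree in distance space, Pell equations, polynomial parametrizations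

On a curve the tangent spaces have dimension $1$, the rank argument says nothing, and on a line through $a$ the function $f_a$ is indeed a square over $\mathbb C$. So for curves we use only the distances to $p_0,\dots,p_m$ and ask for the degree $D$ of the resulting curve in *distance space*. If $D\ge3$, Proposition 6 gives $X^{1/3+\varepsilon}$ at once; this is the only source of the exponent $1/3$. If $D\le2$, the curve is a line or a conic, and two special lemmas show that there are only $X^\varepsilon$ points.

**Lemma 9.** Let $T\ge2$ and let $\delta,N$ be integers with $0<|\delta|,|N|\le T$. Then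
$$\#\{(\xi,\zeta)\in\mathbb Z^2:\ \xi^2-\delta\zeta^2=N,\ |\xi|,|\zeta|\le T\}\ll_\varepsilon T^\varepsilon.$$

**Proof.** If $\delta=e^2$ with an integer $e\geq 1$, then $(\xi-e\zeta)(\xi+e\zeta)=N$. The first factor is one of the $2d(|N|)$ divisors of $N$ of either sign and determines the rest, so there are at most $2d(|N|)$ solutions.

Otherwise let $F=\mathbb Q(\sqrt\delta)$, a quadratic field, and $\omega=\xi+\zeta\sqrt\delta\in\mathcal O_F$, which has norm $N$ and determines $(\xi,\zeta)$. The ideal $(\omega)$ is one of at most $d(|N|)$ integral ideals of norm $|N|$. Two admissible $\omega$ generating the same ideal differ by a unit. All conjugates of an admissible $\omega$ have absolute value at most $T+T^{3/2}\le2T^{3/2}$, hence at least $(2T^{3/2})^{-1}$, since their product has absolute value $|N|\ge1$. If $F$ is imaginary, there are at most $6$ units. If $F$ is real, the units are $\pm\theta_0^n$ with $\theta_0>1$. The number $\theta_0$ satisfies $\theta_0-\theta_0^{-1}=g$ or $\theta_0+\theta_0^{-1}=g$ with an integer $g$. In the first case $g\ge1$, in the second $g\ge3$, and in both cases $\theta_0\ge\frac{1+\sqrt5}2$. Ratios of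 admissible $\omega$ lie between $(4T^3)^{-1}$ and $4T^3$ in absolute value, so $O(\log T)$ units are possible. In total there are $\ll d(|N|)\log T\ll_\varepsilon T^\varepsilon$ solutions. $\square$

The second lemma says that a polynomially parametrized curve on which *all* distances to the $p_i$ are polynomials is contained in a line.

**Lemma 10.** Let $y_0,\dots,y_m\in\mathbb R[s]$, and let $\varphi:\mathbb R\to E$ be a non-constant polynomial map with $|\varphi(s)-p_i|^2=y_i(s)^2$ for all $0\le i\le m$. Then $\varphi(\mathbb R)$ lies on a line.

**Proof.** Let $n=\deg\varphi\ge1$, with leading coefficient $c\in E\setminus\{0\}$. Then $y_i^2$ has leading term $|c|^2s^{2n}$ for every $i$. Changing signs, we may assume that every $y_i$ has leading term $|c|s^n$. Since $p_0=0$,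
$$(y_i-y_0)(y_i+y_0)=|p_i|^2-2\varphi\cdot p_i .$$
The right side has degree $\le n$, and $y_i+y_0$ has degree exactly $n$. So $y_i-y_0=\kappa_i$ is constant, and the identity becomes $2\varphi\cdot p_i=|p_i|^2-\kappa_i^2-2\kappa_iy_0$ for $1\le i\le m$. As $(p_i)$ is a basis of $E$, this means $\varphi(s)=a+y_0(s)\,b$ with fixed $a,b\in E$. $\square$

**Proposition 11.** Let $V\subset\mathbb A^m$ be a $\mathbb Q$-irreducible curve of degree $d$. Then $|S\cap V|\ll_{m,d,\varepsilon}X^{1/3+\varepsilon}$.

**Proof.** **Step 1: passage to distance space.** Let
$$\widehat W=\{(u,y)\in V\times\mathbb A^{m+1}:\ y_i^2=q(u-P_i),\ 0\le i\le m\}.$$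
It is finite over $V$ and, by Bézout, of degree $\le2^{m+1}d$. Let $\Gamma_j\subset\mathbb A^{m+1}$ be the closures of the images, under projection to $y$-space, of the $\mathbb Q$-irreducible components of $\widehat W$. These are $O(1)$ $\mathbb Q$-irreducible varieties of dimension $\le1$ and degree $O(1)$. The identity $q(u)+|p_i|^2-q(u-P_i)=u_i$, which is (1) written in coordinates, shows that on $\widehat W$
$$u=U(y):=(y_0^2+|p_i|^2-y_i^2)_{1\le i\le m}.$$
Therefore on each $\Gamma_j$
$$U(y)\in V,\qquad y_i^2=q(U(y)-P_i)\quad(0\le i\le m), \tag{4}$$
because these are closed conditions that hold on the image. For $u\in S\cap V$ corresponding to $x\in A$, the vector $Y(u)=(|x-p_i|)_{0\le i\le m}$ is an integer point of some $\Gamma_j$ with coordinates in $[0,2X]$, and $u=U(Y(u))$. So it suffices to bound, for each $\Gamma=\Gamma_j$, the number $N(\Gamma)$ of $u\in S\cap V$ with $Y(u)\in\Gamma$, and $N(\Gamma)$ is at most the number of integer points of $\Gamma$ in $[0,2X]^{m+1}$. If $\dim\Gamma=0$, then $N(\Gamma)\le1$. If $\Gamma$ is a curve that is not geometrically irreducible, then $N(\Gamma)=O(1)$ by (G). From now on $\Gamma$ is a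 geometrically irreducible curve of degree $D$.

**Step 2: $D\ge3$.** Proposition 6 with $r=1$ and $B=2X$ gives $N(\Gamma)\ll X^{1/D+\varepsilon}\le X^{1/3+\varepsilon}$.

**Step 3: $D=2$, reduction to a plane conic with bounded coefficients.** Since $\Gamma$ is irreducible and not a line, it contains three non-collinear points. A hyperplane through these three points meets $\Gamma$ in more than $2$ points and so contains $\Gamma$, by Bézout. Hence $\Gamma$ lies in the plane $\Pi$ they span. This is the affine span of $\Gamma$, so it is defined over $\mathbb Q$. Some coordinate projection $(y_i,y_j)$ maps $\Pi$ isomorphically onto $\mathbb A^2$. The image of $\Gamma$ is a geometrically irreducible conic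
$$G(a,b)=\alpha a^2+\beta ab+\gamma b^2+\lambda a+\mu b+\nu=0$$
with rational coefficients. We may assume that it contains at least $5$ integer points with coordinates in $[0,2X]$, since otherwise $N(\Gamma)\le4$. By Bézout every polynomial of degree $\le2$ vanishing at five such points is a multiple of $G$. So the $5\times6$ matrix of values of the six monomials of degree $\le 2$ has rank $5$, and by Cramer's rule its kernel is spanned by its $5\times5$ minors. These are integers of size $O(X^8)$, as the six monomials have total degree $8$. So we may take $\alpha,\dots,\nu$ to be integers of size $O(X^8)$. Let $\delta=\beta^2-4\alpha\gamma$.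

**Step 4: $D=2$, $\delta\ne0$.** We reduce to the divisor bound or to Lemma 9. If $\alpha=\gamma=0$, then $\beta\ne0$ and
$$\beta G=(\beta a+\mu)(\beta b+\lambda)+\beta\nu-\lambda\mu .$$
The integer $\beta\nu-\lambda\mu$ is nonzero because $G$ is irreducible, and it is $O(X^{16})$, so there are $\ll X^\varepsilon$ integer points by the divisor bound. Otherwise, by symmetry, let $\alpha\ne0$. Put $\zeta=2\alpha a+\beta b+\lambda$, $\kappa=2\alpha\mu-\beta\lambda$ and $\xi=\delta b-\kappa$. Expanding $\zeta^2$ gives $4\alpha G=\zeta^2-\delta b^2+2\kappa b+4\alpha\nu-\lambda^2$. Multiplying by $\delta$ and completing the square in $b$ gives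
$$4\alpha\delta G=\delta\zeta^2-\xi^2+N,\qquad N=\kappa^2+\delta(4\alpha\nu-\lambda^2).$$
Here $N\ne0$, since otherwise $G$ would be proportional to $(\sqrt\delta\zeta-\xi)(\sqrt\delta\zeta+\xi)$ and factor over $\overline{\mathbb Q}$. The map $(a,b)\mapsto(\zeta,\xi)$ is injective, because $\delta\ne0$ and $\alpha\ne0$. At the integer points that we count, $\xi^2-\delta\zeta^2=N$, and $\xi,\zeta,\delta,N$ are integers bounded by some $T=O(X^C)$, $T\ge2$, with an absolute $C$. Lemma 9 gives $N(\Gamma)\ll X^\varepsilon$.

**Step 5: $D=1$, or $D=2$ with $\delta=0$.** We parametrize by polynomials and use Lemma 10. If $D=1$, then $\Gamma$ is a line over $\mathbb Q$, so it is $\{y(s)\}$ with all $y_i\in\mathbb Q[s]$ of degree $\le1$. If $D=2$ and $\delta=0$, the quadratic part of $G$ is nonzero with discriminant $0$, so $G=cL^2+L'$ with $c\in\mathbb Q^*$, $L$ a nonzero linear form over $\mathbb Q$, and $L'\in\mathbb Q[a,b]$ of degree $\le1$. Here $L,L'$ are affine coordinates on $\mathbb A^2$, since otherwise $G$ is a quadratic polynomial in $L$ and factors over $\overline{\mathbb Q}$. So $s=L$ parametrizes the conic, with $L'=-cs^2$. Since the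 coordinates $y_i$ on $\Pi$ are affine functions of $(a,b)$, again $\Gamma=\{y(s)\}$ with all $y_i\in\mathbb Q[s]$ of degree $\le2$. In both cases rational points of $\Gamma$ have rational parameter $s$.

For real $s$ let $\varphi(s)\in E$ be the point with $u$-coordinates $U(y(s))$. By (2) and (4), $|\varphi(s)-p_i|^2=y_i(s)^2$ for all $0\le i\le m$. As $\Gamma$ is a curve, some $y_i$ is non-constant, hence so is $\varphi$. Every $x\in A$ counted by $N(\Gamma)$ is $\varphi(s)$ for some rational $s$, because $u=U(Y(u))$. By Lemma 10 all these $x$ lie on one line, and Lemma 4 gives $N(\Gamma)\ll X^\varepsilon$.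

Summing over the $O(1)$ sets $\Gamma_j$ proves the proposition. $\square$

## 8. Assembly of the bound $X^{1/3+\varepsilon}$

**Proof of Theorem 1.** Let $A$ be a non-collinear integer distance set in $B_k(0,X)$, $X\ge1$, with $S$ as in Section 3, so that $|A|=|S|$. Corollary 8 with $\eta=\varepsilon/2$ covers $S$ by $O_{k,\varepsilon}(X^{\varepsilon/2})$ $\mathbb Q$-irreducible varieties of dimension $\le1$ and degree $O_{k,\varepsilon}(1)$. One of dimension $0$ contains at most one rational point. One of dimension $1$ contains $\ll_{k,\varepsilon}X^{1/3+\varepsilon/2}$ points of $S$, by Proposition 11 with $\varepsilon/2$ in place of $\varepsilon$. Hence $|A|\ll_{k,\varepsilon}X^{\varepsilon/2}\cdot X^{1/3+\varepsilon/2}=X^{1/3+\varepsilon}$. $\square$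

With Section 1 this proves Corollary 2 and the conjecture. No claim is made that the exponent $1/3$ is optimal. The next section supplies the lower bound in
$$X^{(\log2+o(1))/\log\log X}\le N_k(X)\ll_{k,\varepsilon}X^{1/3+\varepsilon}\qquad(k\ge2).$$

## 9. Gaussian integers of equal norm: a circle, and a curve in $\mathbb R^4$

**Proof of Complement 3.** **Step 1: many Gaussian integers of one norm.** Let $Q$ be the product of the first $n$ primes $\equiv1\pmod4$. There are $4\cdot2^n$ elements $z\in\mathbb Z[i]$ with $|z|^2=Q$, that is, $2^{n+1}$ up to sign. By the prime number theorem in progressions, $\log Q\sim n\log n$, so $n\sim\log Q/\log\log Q$, and consecutive values of $\log Q$ are asymptotically equal. For two such $z,z'$ put $v=z\bar z'=a+bi$ with $a,b\in\mathbb Z$. Then $|v|=Q$, and we write $a=Q\cos\beta$, $b=Q\sin\beta$.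

**Step 2: part (a).** We have $\bar z'^2(z^2-z'^2)=v^2-|v|^2=v(v-\bar v)$. Taking absolute values and dividing by $|z'|^2=Q=|v|$,
$$|z^2-z'^2|=|v-\bar v|=2|b|\in\mathbb Z .$$
So the $2^{n+1}$ distinct points $z^2$ form an integer distance set on the circle of radius $Q$, and they are non-collinear, since $2^{n+1}\ge3$ and a line meets a circle in at most two points. For $Q=5$ these are the points $(\pm3,\pm4)$ of Section 1. For given large $X$ take the largest such $Q\le X$. Then $\log Q\sim\log X$, and the number of points is $2^{n+1}=X^{(\log2+o(1))/\log\log X}$. For $k>2$ embed $\mathbb R^2\subset\mathbb R^k$.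

**Step 3: part (b), integrality.** Consider the points $\Phi(z)=(2Qz^4,z^6)\in\mathbb C^2=\mathbb R^4$. Their norm is $\sqrt{(2Q^3)^2+(Q^3)^2}=\sqrt5\,Q^3$. Since $z/z'=v/Q$ has argument $\beta$, $|z^{2l}-z'^{2l}|=2Q^l|\sin l\beta|$ for $l\ge1$. With $\sin2\beta=2\sin\beta\cos\beta$ and $\sin3\beta=\sin\beta\,(4\cos^2\beta-1)$,
$$|\Phi(z)-\Phi(z')|^2=Q^6\big(16\sin^22\beta+4\sin^23\beta\big)=4Q^6\sin^2\beta\,\big[16\cos^2\beta+(4\cos^2\beta-1)^2\big],$$
and the bracket is $(4\cos^2\beta+1)^2$. So the distance is
$$2Q^3|\sin\beta|\,(4\cos^2\beta+1)=2|b|\,(4a^2+Q^2)\in\mathbb Z .$$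

**Step 4: part (b), hyperplanes and counting.** Write $z=\sqrt Q\,e^{i\theta/2}$, so that $\Phi(z)=(2Q^3e^{2i\theta},Q^3e^{3i\theta})$. On these points the equation of a hyperplane becomes a nonzero real trigonometric polynomial of degree $\le3$ in $\theta$, because $1,\cos2\theta,\sin2\theta,\cos3\theta,\sin3\theta$ are linearly independent. It has at most $6$ zeros modulo $2\pi$. The $2^{n+1}$ classes of $z$ modulo $\pm1$ give distinct $e^{i\theta}=z^2/Q$, hence distinct $\theta$ modulo $2\pi$. They also give distinct points: if two points coincided, $e^{2i\theta}$ and $e^{3i\theta}$ would agree, and so would their quotient $e^{i\theta}$. So at most $6$ of the points lie on any hyperplane. With $X=\sqrt5\,Q^3$ we have $\log Q\sim\frac13\log X$ and $\log\log Q\sim\log\log X$, so the number of points is $2^{n+1}=X^{(\frac13\log2+o(1))/\log\log X}$. $\square$
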